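\title{A compact absolute retract without $Z_2$-points whose product with an interval has only $Z_\infty$-points}

\begin{abstract}
We construct a compact absolute retract $X$ such that every point of $X\times[0,1]$ is a $Z_\infty$-point while $X$ has no $Z_2$-point. This answers in the negative a question of Banakh and Valov. The space $X$ contains two disjoint loops such that every disc spanning either of them covers all of $X$. It is an inverse limit of compact absolute retracts containing finer and finer finite sets of cone points whose links are acyclic but not simply connected. We also show that the number $2$ is sharp: if $(x,\frac12)$ is a $Z_2$-point of $X\times[0,1]$, then $x$ is a $Z_1$-point of $X$.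
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are metrizable, all maps are continuous, and $\mathbb I=[0,1]$. A \emph{compact absolute retract} (compact AR) is a compact space that is a retract of every metrizable space containing it as a closed subspace; equivalently, it is a retract of the Hilbert cube $Q=\mathbb I^{\mathbb N}$. Let $n\ge0$ be an integer. A closed subset $A$ of a compact metric space $X$ is a \emph{$Z_n$-set} if every map $f:\mathbb I^n\to X$ can be uniformly approximated, arbitrarily closely, by maps $g:\mathbb I^n\to X\setminus A$, and it is a \emph{$Z_\infty$-set} if it is a $Z_n$-set for every $n$. A point $x\in X$ is a \emph{$Z_n$-point} (a \emph{$Z_\infty$-point}) if $\{x\}$ is a $Z_n$-set (a $Z_\infty$-set).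

The largest $n$ for which $x$ is a $Z_n$-point measures how much room there is around $x$. Three observations follow at once from the definition. A $Z_n$-point is a $Z_{n-1}$-point: approximate the composition of $f:\mathbb I^{n-1}\to X$ with the projection $\mathbb I^n\to\mathbb I^{n-1}$ and restrict to a face. If the identity of $X$ can be approximated by maps $\Phi:X\to X\setminus\{x\}$, then $x$ is a $Z_\infty$-point, because the maps $\Phi f$ approximate $f$. If $x$ is a $Z_n$-point of $X$, then every $(x,t)$ is a $Z_n$-point of $X\times\mathbb I$: approximate the first coordinate.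

Cubes show what to expect. Boundary points of $\mathbb I^m$, $m\ge1$, are $Z_\infty$-points (shrink the cube toward its center), and so are all points of $Q$ (replace a distant coordinate by a constant different from that coordinate of the given point). An interior point $x$ of $\mathbb I^m$ is a $Z_n$-point exactly when $n<m$. For $n<m$, approximate $f$ by a piecewise linear map into the interior of the cube; its image is nowhere dense, so a small translate of it misses $x$. For $n=m$, let $B\subset\mathbb I^m$ be a closed ball of radius $r$ around $x$ and let $g$ be $r$-close to the identity; then $y\mapsto x+y-g(y)$ maps $B$ to $B$, and a fixed point $y$ satisfies $g(y)=x$.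

So in a cube, multiplying by $\mathbb I$ adds exactly one unit of room: $x$ is a $Z_n$-point of $\mathbb I^m$ if and only if $(x,\frac12)$ is a $Z_{n+1}$-point of $\mathbb I^{m+1}$. If the implication
\begin{equation}\label{eq:guess}
(x,\tfrac12)\ \text{is a $Z_{n+1}$-point of } X\times\mathbb I\quad\Longrightarrow\quad x\ \text{is a $Z_n$-point of } X
\end{equation}
held for all compact ARs and all $n$, then a compact AR $X$ for which all points of $X\times\mathbb I$ are $Z_\infty$-points would itself consist of $Z_\infty$-points. The following question from \cite{BV} asks for much less.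

\begin{quote}
\emph{Let $X$ be a compact AR such that all points of $X\times\mathbb I$ are $Z_\infty$-points. Does $X$ contain a $Z_2$-point?}
\end{quote}

The answer is no. Below, $D^2$ is the closed unit disc and $S^1$ is its boundary circle.

\begin{theorem}\label{thm:main}
There is a compact absolute retract $X$ with the following properties.
\begin{enumerate}
\item[(1)] For every $(x,t)\in X\times\mathbb I$ and every $\epsilon>0$ there is a map $\Phi:X\times\mathbb I\to(X\times\mathbb I)\setminus\{(x,t)\}$ that is $\epsilon$-close to the identity. In particular, all points of $X\times\mathbb I$ are $Z_\infty$-points.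
\item[(2)] There are loops $\alpha,\beta:S^1\to X$ with disjoint images such that every map $g:D^2\to X$ with $g|_{S^1}=\alpha$ or $g|_{S^1}=\beta$ is surjective. Consequently, $X$ has no $Z_2$-point.
\end{enumerate}
\end{theorem}

The implication \eqref{eq:guess} does hold for $n=1$, so the number $2$ cannot be lowered.

\begin{theorem}\label{thm:sharp}
If $X$ is a compact AR and $(x,\frac12)$ is a $Z_2$-point of $X\times\mathbb I$, then $x$ is a $Z_1$-point of $X$. Hence, if all points of $X\times\mathbb I$ are $Z_\infty$-points, then all points of $X$ are $Z_1$-points, while by Theorem~\ref{thm:main} possibly none of them is a $Z_2$-point.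
\end{theorem}

What breaks \eqref{eq:guess} for $n=2$ is the fundamental group. At the apex of a cone over an acyclic space that is not simply connected, an essential loop of the base obstructs the $Z_2$-property, and the obstruction disappears after multiplication by $\mathbb I$ because suspension kills the fundamental group (Section~\ref{sec:cone}). The work is to make this happen at all points of one space. Two constructions are alternated infinitely often. \emph{Doubling} (Section~\ref{sec:double}) creates room away from the cone points. \emph{Insertion} (Sections~\ref{sec:apexes} and~\ref{sec:insert}) replaces each cone point by many cone points, spread more finely through the space, in such a way that a disc forced through the old point is forced through each of the new ones. The resulting inverse sequence is set up in Section~\ref{sec:sequence}, its limit is shown to be an AR in Section~\ref{sec:limit}, and Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof}. Section~\ref{sec:sharp} contains the proof of Theorem~\ref{thm:sharp} and is independent of Sections~\ref{sec:cone}--\ref{sec:proof}.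

\section{Absolute neighborhood retracts}\label{sec:tools}

Two maps into a metric space are \emph{$\epsilon$-close} if their values at each point are at distance less than $\epsilon$. A product $X\times\mathbb I$ carries the maximum metric. The \emph{tracks} of a homotopy $H_\tau$ are the paths $\tau\mapsto H_\tau(z)$. A space is \emph{acyclic} if its reduced integral singular homology vanishes; acyclic spaces are nonempty and path connected. A \emph{disc spanning} a loop $\alpha:S^1\to Z$ is a map $g:D^2\to Z$ with $g|_{S^1}=\alpha$; it exists if and only if $\alpha$ is null-homotopic in $Z$. The cone $\operatorname{Cone}(L)=L\times[0,1]/L\times\{0\}$ has points $(x,v)$, apex $v=0$ and base $v=1$.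

An \emph{absolute neighborhood retract} (ANR) is a space that is a retract of some neighborhood of itself in every metrizable space containing it as a closed subspace. Finite polyhedra and compact manifolds are ANRs, and ANRs are locally path connected. If $A\subset P$ is closed and $f:A\to P'$ is a map, the \emph{adjunction space} $P\cup_fP'$ is the quotient of $P\sqcup P'$ in which $a\in A$ is identified with $f(a)$. It contains $P'$ as a closed and $P\setminus A$ as an open subspace. For compact $P$ and $P'$, a map or homotopy on $P\cup_fP'$, or on an open subset of it, may be defined by giving compatible maps or homotopies on the two pieces. We use the following standard facts.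

\begin{enumerate}
\item[(F1)] (J.~H.~C.~Whitehead) If $P,P',A$ are compact ANRs, $A\subset P$ is closed and $f:A\to P'$ is a map, then $P\cup_fP'$ is a compact ANR. Open subsets, retracts and finite products of ANRs are ANRs.
\item[(F2)] A contractible ANR is an AR. An ANR has the homotopy type of a CW complex, so by the Hurewicz and Whitehead theorems a simply connected acyclic ANR is contractible, hence an AR.
\item[(F3)] Let $A$ be a closed subset of a metrizable space $W$. A map from $A$ to an AR extends to $W$, and a map from $A$ to an ANR extends to a neighborhood of $A$. In particular, an AR that is closed in $W$ is a retract of $W$.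
\item[(F4)] If $X$ is a compact ANR and $\eta>0$, there is $\epsilon>0$ such that any two $\epsilon$-close maps into $X$ are homotopic through a homotopy with tracks of diameter less than $\eta$.
\item[(F5)] (Homotopy extension) Let $R$ be an ANR, $A\subset W$ closed, $g:W\to R$ a map and $h_\tau:A\to R$ a homotopy with $h_0=g|_A$. Then $h_1$ extends to a map $W\to R$.
\end{enumerate}

Fact (F5) follows from (F3). The maps $g$ and $h$ define a map on $(W\times\{0\})\cup(A\times\mathbb I)$, which extends to a map $\bar h$ on an open neighborhood $O$ of this set in $W\times\mathbb I$. Since $\mathbb I$ is compact, $V\times\mathbb I\subset O$ for some open $V\supset A$. If $\chi:W\to\mathbb I$ equals $1$ on $A$ and $0$ off $V$, then $w\mapsto\bar h(w,\chi(w))$ extends $h_1$.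

The next lemma is our only tool for showing that a point is not a $Z_2$-point.

\begin{lemma}\label{lem:loop}
Let $X$ be a compact AR, $x\in X$, and $\alpha:S^1\to X\setminus\{x\}$ a loop such that every disc in $X$ spanning $\alpha$ passes through $x$. Then $x$ is not a $Z_2$-point of $X$.
\end{lemma}

\begin{proof}
Fix a metric on $X$, let $\eta>0$ be the distance from $x$ to $\alpha(S^1)$, and take $\epsilon$ from (F4). As $X$ is contractible, there is a disc $f:D^2\to X$ spanning $\alpha$. Suppose $x$ is a $Z_2$-point. Since $D^2\cong\mathbb I^2$, there is a map $g:D^2\to X\setminus\{x\}$ that is $\epsilon$-close to $f$. The loops $g|_{S^1}$ and $\alpha$ are joined by a homotopy whose tracks have diameter less than $\eta$ and contain a point of $\alpha(S^1)$, so the homotopy misses $x$. Attaching it to $g$ along the boundary gives a disc spanning $\alpha$ that misses $x$, a contradiction.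
\end{proof}

\section{Cone points with acyclic link}\label{sec:cone}

\begin{definition}\label{def:conical}
A point $c$ of a space $X$ is \emph{conical} if there are an acyclic compact ANR $L_c$, called the \emph{link}, a closed neighborhood $N_c$ of $c$, and a homeomorphism $h_c:\operatorname{Cone}(L_c)\to N_c$ that sends the apex to $c$ and for which $N_c^\circ=h_c(\{v<1\})$ is open in $X$. We call $N_c$ a \emph{conical neighborhood} and put $\partial N_c=h_c(L_c\times\{1\})=N_c\setminus N_c^\circ$.
\end{definition}

The subcones $\{v\le v_0\}$, rescaled, are again conical neighborhoods; they are nested compact sets with intersection $\{c\}$, so their diameters tend to $0$. The cone over a compact ANR $L$ is a compact ANR by (F1) (attach $L\times[0,1]$ to a point along $L\times\{0\}$) and is contractible, so $N_c$ is a compact AR.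

To push a space off $c$ by a small move one would retract $N_c$ onto $\partial N_c$. This is possible when the link is simply connected, for then it is an AR by (F2), and $c$ is a $Z_\infty$-point. In $X\times\mathbb I$ the corresponding move retracts a box $N_c\times J$ onto its boundary. That boundary consists of two cones over $L_c$ joined by a cylinder; it is simply connected whatever $\pi_1(L_c)$ is, and it is acyclic because $L_c$ is. The following lemma carries this out for finitely many conical points, with a margin $\kappa$ that does not depend on the level $t$. We write $B(C,\kappa)$ for the open $\kappa$-neighborhood of $C$.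

\begin{lemma}\label{lem:avoid}
Let $(X,\rho)$ be a compact AR, $C\subset X$ a finite nonempty set of conical points, and $\theta>0$. There is $\kappa>0$ such that for every $t\in\mathbb I$ there is a map $\psi_t:X\times\mathbb I\to X\times\mathbb I$ that is $\theta$-close to the identity and whose image misses $B(C,\kappa)\times\{t\}$. Any smaller positive $\kappa$ has the same property.
\end{lemma}

\begin{proof}
It suffices to find, for each $t$, a map $\psi'_t$ that is $\theta$-close to the identity and misses $C\times\{t\}$. Indeed, the image of $\psi'_t$ is compact, so it misses $B(C,\kappa_t)\times(t-\kappa_t,t+\kappa_t)$ for some $\kappa_t>0$. Cover $\mathbb I$ by finitely many intervals $(t'-\kappa_{t'},t'+\kappa_{t'})$, let $\kappa$ be the least of these $\kappa_{t'}$, and put $\psi_t=\psi'_{t'}$ for an interval of the cover that contains $t$.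

For $t=0$ use $(x,u)\mapsto(x,\max(u,\kappa'))$ and for $t=1$ use $(x,u)\mapsto(x,\min(u,1-\kappa'))$, where $0<\kappa'<\min(\theta,1)$.

Let $0<t<1$. Choose pairwise disjoint conical neighborhoods $N_c$, $c\in C$, and an interval $J=[t_-,t_+]\subset(0,1)$ with midpoint $t$ such that each box $N_c\times J$ has diameter less than $\theta$. Put
\[
\Sigma_c=(\partial N_c\times J)\cup(N_c\times\{t_-,t_+\}).
\]
This space is obtained from $L_c\times J$ by attaching two cones over $L_c$ along their bases, so it is a compact ANR by (F1). The sets $U_+=\Sigma_c\setminus(N_c\times\{t_-\})$ and $U_-=\Sigma_c\setminus(N_c\times\{t_+\})$ are open and cover $\Sigma_c$. Sliding along $J$ deformation retracts $U_\pm$ onto the contractible set $N_c\times\{t_\pm\}$. The intersection $U_+\cap U_-=\partial N_c\times(t_-,t_+)$ is homotopy equivalent to $L_c$, hence path connected and acyclic. By van Kampen's theorem $\Sigma_c$ is simply connected, and by the Mayer--Vietoris sequence it is acyclic. So $\Sigma_c$ is an AR by (F2), and there is a retraction $N_c\times J\to\Sigma_c$.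

The set $(N_c\times J)\setminus\Sigma_c=N_c^\circ\times(t_-,t_+)$ is open in $X\times\mathbb I$. Let $\psi'_t$ be the retraction just found on each box and the identity on the complement of these open sets. The pieces are closed and the definitions agree on the overlaps $\Sigma_c$, so $\psi'_t$ is continuous. It moves points only within boxes, and its image misses all the sets $N_c^\circ\times(t_-,t_+)\ni(c,t)$.
\end{proof}

Acyclicity of the link cannot be dropped: for $L_c=S^1$ the box $N_c\times J$ is a $3$-cell, and $(c,t)$ is not a $Z_3$-point. The useful links are therefore those that are acyclic but not simply connected.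

\begin{example}\label{ex:cone}
Let $K$ be the Poincar\'e homology sphere with an open ball removed, a compact acyclic ANR with $\pi_1(K)\ne1$. Only these properties of $K$ will be used, and the reader may instead take the $2$-complex with one vertex, two edges $a,b$, and two $2$-cells attached along $a^3(ab)^{-2}$ and $b^5(ab)^{-2}$. Its cellular boundary map $\mathbb Z^2\to\mathbb Z^2$ has rows $(1,-2)$, $(-2,3)$ and determinant $-1$, so it is acyclic; and the permutations $a=(1\,5\,3)$, $b=(1\,2\,3\,4\,5)$ have $ab=(1\,2)(3\,4)$ (the right factor acts first) and satisfy both relations, so its fundamental group is nontrivial.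

Let $\gamma:S^1\to K$ be an essential loop and $c$ the apex of $X_0=\operatorname{Cone}(K)$. The projection $X_0\setminus\{c\}\to K$ sends the loop $(\gamma,1)$ to $\gamma$, so every disc spanning $(\gamma,1)$ passes through $c$, and $c$ is not a $Z_2$-point of $X_0$ by Lemma~\ref{lem:loop}. By Lemma~\ref{lem:avoid}, every $(c,t)$ is a $Z_\infty$-point of $X_0\times\mathbb I$. Thus \eqref{eq:guess} fails for $n=2$.
\end{example}

The cone $X_0$ falls short of Theorem~\ref{thm:main} in two ways. First, $X_0\times\mathbb I$ has points with Euclidean neighborhoods, and these are not $Z_\infty$-points by the fixed point argument of the introduction applied in a chart. Second, a disc spanning $(\gamma,1)$ is forced through one point only, and the points of the base are even $Z_\infty$-points of $X_0$ (push the base inward). The next section repairs the first defect at one scale, and the two sections after it repair the second.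

\section{Doubling}\label{sec:double}

In the Hilbert cube one avoids a point by using a fresh coordinate. This suggests replacing $X$ by $X\times[0,1]$, in which there are two disjoint copies $X\times\{0\}$ and $X\times\{1\}$ of $X$, and any given point lies far from one of them. But by Lemma~\ref{lem:avoid} this would turn the conical points into $Z_\infty$-points and destroy the obstruction. We therefore add the new coordinate everywhere except at the conical points.

Let $X$ be a compact AR and $C\subset X$ a finite nonempty set of conical points. The \emph{double} of $(X,C)$ is the quotient $Y$ of $X\times[0,1]$ in which, for each $c\in C$, the arc $\{c\}\times[0,1]$ is collapsed to a point, again denoted $c$. Write $[x,u]$ for the points of $Y$ and put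
\[
\operatorname{pr}[x,u]=x,\qquad \iota_j(x)=[x,j]\quad(j=0,1),\qquad G_\tau[x,u]=[x,(1-\tau)u].
\]

\begin{lemma}\label{lem:double}
The double $Y$ is a compact AR, and every $c\in C$ is a conical point of $Y$. Moreover, $\operatorname{pr}\iota_j=\mathrm{id}$, $\operatorname{pr}^{-1}(c)=\{c\}$ for $c\in C$, $\iota_0(X\setminus C)\cap\iota_1(X\setminus C)=\emptyset$, and $G$ is a homotopy from $\mathrm{id}_Y$ to $\iota_0\operatorname{pr}$ with $\operatorname{pr}G_\tau=\operatorname{pr}$.
\end{lemma}

\begin{proof}
The last sentence is read off from the formulas. The space $Y$ is obtained by attaching $X\times[0,1]$ to the finite set $C$ along the projection $C\times[0,1]\to C$, so it is a compact ANR by (F1). Its identity is homotopic to $\iota_0\operatorname{pr}$, which factors through the contractible space $X$; hence $Y$ is contractible, and an AR by (F2). Let $N_c$ be a conical neighborhood of $c$ in $X$ containing no other point of $C$, with link $L$. The image of $N_c\times[0,1]$ in $Y$ and the cone $\operatorname{Cone}(L\times[0,1])$ are both obtained from the compact space of triples $(x,v,u)\in L\times[0,1]\times[0,1]$ by collapsing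 $\{v=0\}$ to a point, so they are homeomorphic through $[h_c(x,v),u]\leftrightarrow((x,u),v)$. The set $\{v<1\}$ is open in $Y$ because its preimage $N_c^\circ\times[0,1]$ is open, and $L\times[0,1]$ is an acyclic compact ANR.
\end{proof}

Since $\operatorname{pr}$ maps $Y\setminus\{c\}$ into $X\setminus\{c\}$, a loop $\alpha$ that is essential in $X\setminus\{c\}$ gives a loop $\iota_0\alpha$ that is essential in $Y\setminus\{c\}$. The price of pinching is that the two copies of $X$ in $Y$ meet along $C$; Lemma~\ref{lem:avoid} is exactly what allows us to stay away from $C$ in the product with $\mathbb I$.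

\section{A cone with several apexes}\label{sec:apexes}

Let $L$ be an acyclic compact ANR with base point $\ast$. We want an AR that can stand in for $\operatorname{Cone}(L)$ and has several conical points, each of which is unavoidable for a disc spanning an essential loop of $L$. Attaching two cones to the same copy of $L$ does not work, since a disc can use either of them. The remedy is to embed $L$ diagonally in $L\times L$ and to cone off the two factors separately.

\begin{example}\label{ex:two}
Let $E$ be obtained from $L\times L\times[0,1]$ by attaching a cone with apex $c_1$ along $L\times\{\ast\}\times\{\frac12\}$ and a cone with apex $c_2$ along $\{\ast\}\times L\times\{1\}$; see Figure~\ref{fig:two}. Let $\gamma:[0,1]\to L$ be an essential loop at $\ast$, and consider the loop $\Delta\gamma=(\gamma,\gamma,0)$ in $E$.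

This loop bounds a disc. The map $(r,r')\mapsto(\gamma(r),\gamma(r'),0)$, restricted to the triangle with vertices $(0,0)$, $(1,0)$, $(1,1)$, is a homotopy from $\Delta\gamma$ (the hypotenuse) to the loop $(\gamma,\ast,0)$ followed by the loop $(\ast,\gamma,0)$ (the two legs). Slide the first loop to height $\frac12$ and contract it through $c_1$; slide the second to height $1$ and contract it through $c_2$.

No disc spanning $\Delta\gamma$ misses $c_1$. The projection $(x_1,x_2,t)\mapsto x_1$ is constant on the base of the second cone, so it extends over that cone by the constant $\ast$, and it extends over the first cone minus its apex by $(x,v)\mapsto x$. The resulting map $E\setminus\{c_1\}\to L$ sends $\Delta\gamma$ to the essential loop $\gamma$. The projection to $x_2$ shows in the same way that no disc misses $c_2$.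
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \x in {0,3,6} \draw[gray] (\x,0)--(\x+1,0.6)--(\x+1,2.2)--(\x,1.6)--cycle;
\draw[gray] (0,1.6)--(6,1.6) (1,2.2)--(7,2.2);
\draw[gray,dashed] (1,0.6)--(7,0.6);
\draw[very thick] (1,2.2)--(0,0)--(6,0);
\draw (3,0)--(4.1,-0.9)--(4,0.6)--cycle;
\draw (6,0)--(4.9,0.3)--(6,1.6)--cycle;
\fill (4.1,-0.9) circle (1.6pt) node[right] {$c_1$};
\fill (4.9,0.3) circle (1.6pt) node[left] {$c_2$};
\node[below] at (0,0) {$o$};
\node[below] at (2.9,0) {$t_1$};
\node[below] at (6,0) {$t_2$};
\end{tikzpicture}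
\caption{A cone with two apexes, drawn schematically. The prism is $L\times L\times T$ for an arc $T$ with endpoint $o$; each parallelogram is a slice $L\times L\times\{t\}$. One cone over $L$ is attached along the first factor in the slice at $t_1$, another along the second factor in the slice at $t_2$; apart from their bases the cones lie outside the prism. The thick set, the diagonal at $o$ together with $\{(\ast,\ast)\}\times T$, is the rim along which the space is glued in.}
\label{fig:two}
\end{figure}

The third coordinate keeps the apexes apart; later it will carry them to prescribed places in an ambient space. For this it must run through a tree, and the tree will be part of the set along which the new space is glued in.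

Let $T$ be a finite tree (a contractible finite graph) with a vertex $o$, the \emph{root}, and let $t_1,\dots,t_l$, $l\ge1$, be distinct points of $T\setminus\{o\}$. Sliding points toward the root contracts $T$ to $o$ while keeping $o$ fixed. Let $\Delta:L\to L^l$ be the diagonal, $\bar\ast=\Delta(\ast)$, and let $\nu_i:L\to L^l$ be the embedding with $x$ in the $i$-th place and $\ast$ in all others. Let $\operatorname{Cone}_i$, $1\le i\le l$, be copies of $\operatorname{Cone}(L)$ with apexes $c_i$. Define
\[
E=(L^l\times T)\cup\operatorname{Cone}_1\cup\dots\cup\operatorname{Cone}_l ,\qquad R=(\Delta(L)\times\{o\})\cup(\{\bar\ast\}\times T)\subset E,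
\]
where the base point $(x,1)$ of $\operatorname{Cone}_i$ is identified with $(\nu_i(x),t_i)$. The \emph{rim} $R$ is a copy of the wedge $L\vee T$, in which $\ast$ is identified with $o$; it is a compact ANR by (F1).

\begin{lemma}\label{lem:apexes}
\begin{enumerate}
\item[(a)] $E$ is a compact AR.
\item[(b)] $\operatorname{Cone}_i\cap R=\{(\bar\ast,t_i)\}$, and $V_i=\{v<1\}\subset\operatorname{Cone}_i$ is an open subset of $E$ disjoint from $R$.
\item[(c)] For each $i$, the rim $R$ is a retract of $E\setminus\{c_i\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) The cone $\operatorname{Cone}_i$ meets $L^l\times T$ in its base $\nu_i(L)\times\{t_i\}$. Since $t_i\ne o$, the base meets $R$ only in $(\bar\ast,t_i)$. The set $V_i$ is the part of $\operatorname{Cone}_i$ off the attaching set, hence open.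

(a) Attaching the cones one at a time, we see from (F1) that $E$ is a compact ANR. Let $U_0=E\setminus\{c_1,\dots,c_l\}$ and $U_i=U_{i-1}\cup V_i$, so that $U_l=E$. Pushing radially in the cones deformation retracts $U_0$ onto $L^l\times T\simeq L^l$, which is acyclic by the K\"unneth formula. The sets $V_i$ are contractible and pairwise disjoint, so $U_{i-1}\cap V_i=V_i\setminus\{c_i\}=L\times(0,1)$, which is path connected and acyclic. By the Mayer--Vietoris sequence and induction every $U_i$ is acyclic. By van Kampen's theorem, $\pi_1(U_i)$ is the quotient of $\pi_1(U_{i-1})$ by the normal closure of the image of $\pi_1(L\times(0,1))$. Under the isomorphism $\pi_1(U_0)\cong\pi_1(L)^l$, with base points joined along $\{\bar\ast\}\times T$, this image is the $i$-th coordinate subgroup. The coordinate subgroups generate $\pi_1(L)^l$, so $\pi_1(E)=1$, and (F2) applies.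

(c) Define $g:E\setminus\{c_i\}\to L$ by $g(x_1,\dots,x_l,t)=x_i$ on $L^l\times T$, by $g(x,v)=x$ on $\operatorname{Cone}_i\setminus\{c_i\}$, and by $g=\ast$ on $\operatorname{Cone}_{i'}$ for $i'\ne i$. The definitions agree on the bases, because the $i$-th coordinate of $\nu_i(x)$ is $x$ and that of $\nu_{i'}(x)$ is $\ast$. Regard $g$ as a map into $R$ by identifying $x\in L$ with $(\Delta(x),o)$. Then $g|_R$ is the identity on $\Delta(L)\times\{o\}$ and collapses $\{\bar\ast\}\times T$ to $(\bar\ast,o)$. The contraction of $T$ to $o$, run backward, is a homotopy from $g|_R$ to $\mathrm{id}_R$. By (F5) the identity of $R$ extends to a map $E\setminus\{c_i\}\to R$.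
\end{proof}

Compare $E$ with the wedge $M=\operatorname{Cone}(L)\vee T$, formed at the point $(\ast,1)$ of the base. It also contains a copy of $R=L\vee T$, it is a compact AR (it is an ANR by (F1) and deformation retracts onto the cone), and $R$ is a retract of $M$ minus the apex. Lemma~\ref{lem:apexes} says that $E$ has the same properties with $l$ apexes in place of one. Acyclicity of $L$ was needed for (a); part (c) did not use it.

\section{Insertion}\label{sec:insert}

We now replace, near each conical point of a space $Y$, the model $M$ by the model $E$. The tree is mapped into $Y$ so that it comes close to many points, and the apexes $c_i$ are distributed along it. The trees must have small images, since otherwise the new space is not a good approximation of $Y$. So it is not enough that every point of $Y$ be close to a conical point; it must be joined to one by a small path. Call a subset $C$ of a metric space a \emph{path $\delta$-net} if every point of the space can be joined to a point of $C$ by a path of diameter less than $\delta$. The proposition turns a path $\delta$-net of conical points into an arbitrarily fine one,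 changes the space only by an amount proportional to $\delta$, and leaves a prescribed compact set $A$ untouched.

\begin{proposition}\label{prop:insert}
Let $(Y,\rho)$ be a compact AR, let $C\subset Y$ be a finite nonempty set of conical points that is a path $\delta$-net, let $\epsilon>0$, and let $A\subset Y\setminus C$ be compact. Then there are a compact AR $Y^+$, a finite nonempty set $C^+\subset Y^+$ of conical points, a compact set $F$ with $A\subset F\subset Y\setminus C$ that is also a subspace of $Y^+\setminus C^+$, maps $p:Y^+\to Y$ and $s:Y\to Y^+$, and a homotopy $H_\tau:Y^+\to Y^+$, such that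
\begin{enumerate}
\item[(I1)] $p|_F=\mathrm{id}$ and $s|_F=\mathrm{id}$;
\item[(I2)] $\rho(ps(y),y)<4\delta$ for all $y\in Y$;
\item[(I3)] $H_0=\mathrm{id}$, $H_1=sp$, and $\rho(pH_\tau(z),p(z))<4\delta$ for all $z\in Y^+$, $\tau\in\mathbb I$;
\item[(I4)] every point of $Y^+$ is joined to $C^+$ by a path whose image under $p$ has diameter less than $3\epsilon$;
\item[(I5)] for every $c^+\in C^+$ there are $c\in C$ and a map $\sigma:Y^+\setminus\{c^+\}\to Y\setminus\{c\}$ with $\sigma|_F=\mathrm{id}$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Step 1: the fixed part $F$.} Choose pairwise disjoint conical neighborhoods $N_c$, $c\in C$, disjoint from $A$ and of diameter less than $\min(\delta,\epsilon)$. Let $L_c$ be the link, fix $\ast\in L_c$, and put $b_c=h_c(\ast,1)\in\partial N_c$. Let $F=Y\setminus\bigcup_cN_c^\circ$. Then $F$ is compact, $A\subset F\subset Y\setminus C$, and $F\cap N_c=\partial N_c$. The radial maps $h_c(x,v)\mapsto h_c(x,1)$ on $N_c\setminus\{c\}$, together with the identity of $F$, form a retraction of the open set $Y\setminus C$ onto $F$. So $F$ is a compact ANR by (F1). We shall use twice the following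 observation.
\begin{enumerate}
\item[($\dagger$)] If a path starts in $F$ and meets $\bigcup_cN_c$, then at the first time it does so it is at a point of some $\partial N_c$, and up to that time it stays in $F$.
\end{enumerate}
Indeed, the path does not start in the open set $N_c^\circ$, so there is no first time at which it is in $N_c^\circ$; and before the first meeting time it lies outside all the $N_c$.

\emph{Step 2: the trees.} Cover $Y$ by finitely many path connected open sets of diameter less than $\epsilon$ and choose a point in each. This gives a finite path $\epsilon$-net $\Omega\subset Y$. For $e\in\Omega\cap F$ take a path of diameter less than $\delta$ from $e$ to $C$, follow it until it first meets $\bigcup_cN_c$, by ($\dagger$) at a point of some $\partial N_{c(e)}$, and continue inside the path connected set $\partial N_{c(e)}$ to $b_{c(e)}$. Reversing the direction, we obtain a path $\zeta_e$ in $F$ from $b_{c(e)}$ to $e$ of diameter less than $2\delta$.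

For $c\in C$ let $T_c$ be the tree consisting of an arc $[o,o']$, the \emph{stem}, and the \emph{crown} $T_c'$, which is the wedge at $o'$ of one arc for each $e\in\Omega\cap F$ with $c(e)=c$ (and $T'_c=\{o'\}$ if there is no such $e$). Let $a_c:T_c\to F$ send the stem to $b_c$ and the arc belonging to $e$ along $\zeta_e$, starting from $o'$. Every point of the compact set $N_c\cup a_c(T_c)$ is at distance less than $2\delta$ from $b_c$, so
\begin{equation}\label{eq:diam}
\operatorname{diam}\bigl(N_c\cup a_c(T_c)\bigr)<4\delta .
\end{equation}
By uniform continuity of $a_c$ there are distinct points $t_1,\dots,t_l\in T'_c$, $l=l_c\ge1$, such that every $t\in T'_c$ is joined in $T_c'$ to some $t_i$ by an arc whose $a_c$-image has diameter less than $\epsilon$.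

\emph{Step 3: the space $Y^+$.} Let $E_c\supset R_c$ be the space and rim of Section~\ref{sec:apexes} for $L_c$, $T_c$ and $t_1,\dots,t_l$. Let $M_c=N_c\vee T_c$, with $b_c$ identified with $o$, and regard $R_c$ also as the subset $\partial N_c\vee T_c$ of $M_c$ through $(\Delta(x),o)\leftrightarrow h_c(x,1)$ and $(\bar\ast,t)\leftrightarrow t$. Both $E_c$ and $M_c$ are compact ARs. Let $\phi_c:M_c\to Y$ be the inclusion on $N_c$ and $a_c$ on $T_c$. Then $\phi_c(R_c)\subset F$, and $\phi_c(M_c)$ is the set in \eqref{eq:diam}. Let $Y^+$ be obtained from $F$ by attaching each $E_c$ along $\phi_c|_{R_c}$, and let $k_c:E_c\to Y^+$ be the natural map, so that $k_c=\phi_c$ on $R_c$. By (F1), $Y^+$ is a compact ANR containing $F$. Attaching the spaces $M_c$ instead of the $E_c$ would give back $Y$.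

Let $C^+$ be the set of all apexes $k_c(c_i)$, $c\in C$, $1\le i\le l_c$; it is disjoint from $F$, and we write $c_i$ for $k_c(c_i)$. The map $k_c$ embeds $E_c\setminus R_c$ as an open subset of $Y^+$ disjoint from $F$. By Lemma~\ref{lem:apexes}(b), $k_c$ is therefore injective on $\operatorname{Cone}_i$, and $k_c(V_i)$ is open in $Y^+$. So $c_i$ is a conical point of $Y^+$ with link $L_c$.

\emph{Step 4: the maps $p$, $s$ and the homotopy $H$.} Fix $c$ and write $L,T,T'$ for $L_c,T_c,T'_c$. We first compare $E_c$ and $M_c$ relative to $R_c$. Any extension of $\mathrm{id}_{R_c}$ would give a map $E_c\to M_c$, but for (I4) we want it to be constant on the slices $L^l\times\{t\}$ over the crown. It cannot be constant on the slice over $o$, which contains $\partial N_c$, and the stem is there to interpolate. Define $\tilde p_c:E_c\to M_c$ by $\tilde p_c(\mathbf x,t)=t$ on $L^l\times T'$ and $\tilde p_c=t_i$ on $\operatorname{Cone}_i$; these agree on the bases. On $L^l\times[o,o']$ prescribe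
\[
(\Delta(x),o)\mapsto h_c(x,1),\qquad(\bar\ast,t)\mapsto t,\qquad(\mathbf x,o')\mapsto o' .
\]
The first two rules overlap only at $(\bar\ast,o)$, where both give $b_c=o$; the last two overlap only at $(\bar\ast,o')$, where both give $o'$; the first and the last do not overlap. Extend by (F3) to a map of $L^l\times[o,o']$ into the AR $N_c\vee[o,o']$. Then $\tilde p_c$ is the identity on $R_c$, and
\begin{equation}\label{eq:stem}
\phi_c\tilde p_c\bigl(L^l\times[o,o']\bigr)\subset N_c .
\end{equation}
Since $E_c$ is an AR, (F3) gives a map $\tilde s_c:M_c\to E_c$ extending $\mathrm{id}_{R_c}$, and then a homotopy $\tilde H^c_\tau:E_c\to E_c$ with $\tilde H^c_0=\mathrm{id}$, $\tilde H^c_1=\tilde s_c\tilde p_c$ and $\tilde H^c_\tau|_{R_c}=\mathrm{id}$: extend from the closed set $(E_c\times\{0,1\})\cup(R_c\times\mathbb I)$, on which the prescriptions agree because $\tilde s_c\tilde p_c$ fixes $R_c$.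

Let $p$, $s$ and $H_\tau$ be the identity on $F$, and require
\[
pk_c=\phi_c\tilde p_c,\qquad s|_{N_c}=k_c\tilde s_c|_{N_c},\qquad H_\tau k_c=k_c\tilde H^c_\tau .
\]
On $R_c$ (for $s$, on $\partial N_c$) each right-hand side equals $\phi_c=k_c$, so all three are well defined and continuous, and (I1) holds. We have $s\phi_c=k_c\tilde s_c$ on $M_c$: on $N_c$ this is the definition of $s$, and for $t\in T$ both sides equal $a_c(t)\in F$. Hence $H_1k_c=k_c\tilde s_c\tilde p_c=s\phi_c\tilde p_c=spk_c$, so $H_1=sp$. A track of $H$ is constant or lies in some $k_c(E_c)$, and $pk_c(E_c)\subset\phi_c(M_c)$; so \eqref{eq:diam} gives (I3). For $y\in N_c$ both $y$ and $ps(y)$ lie in $\phi_c(M_c)$, and $ps(y)=y$ for $y\in F$; this gives (I2). Finally, $\mathrm{id}_{Y^+}\simeq sp$ factors up to homotopy through the contractible space $Y$, so $Y^+$ is contractible and is an AR by (F2).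

\emph{Step 5: short paths.} We call the diameter of the $p$-image of a path its \emph{size}; the size of a concatenation is at most the sum of the sizes. Let $z\in Y^+$.
\begin{enumerate}
\item[(i)] If $z\in k_c(\operatorname{Cone}_i)$, the radial path to $c_i$ has size $0$, since $p=a_c(t_i)$ on this cone.
\item[(ii)] If $z=k_c(\mathbf x,t)$ with $t\in T'_c$, move $t$ to a suitable $t_i$ with $\mathbf x$ fixed; the size is less than $\epsilon$, since $pk_c(\mathbf x,t')=a_c(t')$ for $t'\in T'_c$. Then move inside the path connected slice $L_c^l\times\{t_i\}$, on which $pk_c$ is constant, to $(\bar\ast,t_i)\in\operatorname{Cone}_i$, and use (i). The total size is less than $\epsilon$.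
\item[(iii)] If $z=k_c(\mathbf x,t)$ with $t\in[o,o']$, move $t$ to $o'$; by \eqref{eq:stem} the size is at most $\operatorname{diam}N_c<\epsilon$. Then use (ii). The total size is less than $2\epsilon$.
\item[(iv)] If $z\in F$, take a path $\zeta$ in $Y$ of diameter less than $\epsilon$ from $z$ to some $e\in\Omega$. If $\zeta$ lies in $F$, then it is a path in $Y^+$ of size less than $\epsilon$, and $e=a_{c}(t)=k_{c}(\bar\ast,t)$, where $c=c(e)$ and $t$ is the end of the arc of $T'_{c}$ belonging to $e$; continue by (ii). Otherwise, by ($\dagger$), follow $\zeta$ inside $F$ to a point $h_c(x,1)=k_c(\Delta(x),o)$ and continue by (iii). The total size is less than $3\epsilon$.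
\end{enumerate}
These cases cover $Y^+$, so (I4) holds. Case (iv) is the reason for gluing $E_c$ along the whole tree and not only along $\partial N_c$: a point of $F$ near $e$ reaches a new apex directly, without traveling back to $N_c$.

\emph{Step 6: the maps $\sigma$.} Let $c^+=c_i$ be an apex of $E_c$, and let $r:E_c\setminus\{c_i\}\to R_c$ be a retraction given by Lemma~\ref{lem:apexes}(c). Define $\sigma$ by $\sigma|_F=\mathrm{id}$, by $\sigma k_c=\phi_cr$ on $E_c\setminus\{c_i\}$, and by $\sigma k_{c'}=\phi_{c'}\tilde p_{c'}$ on $E_{c'}$ for $c'\ne c$. On each rim the prescription is the attaching map, so $\sigma$ is well defined and continuous on $Y^+\setminus\{c_i\}$. Its values lie in $F\cup\bigcup_{c'\ne c}N_{c'}$, which does not contain $c$. This proves (I5).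
\end{proof}

\section{The inverse sequence}\label{sec:sequence}

We construct compact ARs $X_n$, $n\ge0$, each with a metric $\rho_n$, a finite nonempty set $C_n$ of conical points, a number $\delta_n>0$ and loops $\alpha_n,\beta_n:S^1\to X_n\setminus C_n$, such that
\begin{enumerate}
\item[$(a_n)$] $C_n$ is a path $\delta_n$-net in $(X_n,\rho_n)$;
\item[$(b_n)$] for every $c\in C_n$, neither $\alpha_n$ nor $\beta_n$ is null-homotopic in $X_n\setminus\{c\}$.
\end{enumerate}
Each new metric is chosen so that the new directions are short. If $f:Z\to Z'$ is a map of compact spaces, $\rho'$ a metric on $Z'$, $d\le1$ a compatible metric on $Z$ and $\lambda>0$, then $\max(\rho'\circ f,\lambda d)$, where $(\rho'\circ f)(z,w)=\rho'(f(z),f(w))$, is a compatible metric on $Z$ for which $f$ is $1$-Lipschitz; a set whose $f$-image has diameter $\omega$ has diameter at most $\max(\omega,\lambda)$. We call it a \emph{$\lambda$-lift of $\rho'$ along $f$}.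

With $K$ and $\gamma$ as in Example~\ref{ex:cone}, let $X_0=\operatorname{Cone}(K)$, let $C_0$ consist of the apex, let $\alpha_0=(\gamma,1)$ and $\beta_0=(\gamma,\frac12)$, let $\rho_0$ be any compatible metric and $\delta_0>\operatorname{diam}X_0$. Then $(a_0)$ holds because $X_0$ is path connected, and $(b_0)$ holds because the projection $X_0\setminus C_0\to K$ sends both loops to $\gamma$. The passage from $n$ to $n+1$ is as follows.

\begin{enumerate}
\item[1.] Let $\kappa_n$ and $\psi^n_t$ be given by Lemma~\ref{lem:avoid} for $(X_n,\rho_n)$, $C_n$ and $\theta=\delta_n$, with $\kappa_n$ smaller than the distance from $C_n$ to $\alpha_n(S^1)\cup\beta_n(S^1)$. The set $W_n=X_n\setminus B(C_n,\kappa_n)$ is compact and contains both loops.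
\item[2.] Let $Y_n$ be the double of $(X_n,C_n)$, and let $\bar\rho_n$ be a $\frac{\delta_n}2$-lift of $\rho_n$ along $\operatorname{pr}$. Then $C_n$ is a path $\delta_n$-net in $Y_n$: if $\zeta$ is a path from $x$ to $c$ as in $(a_n)$, then $\tau\mapsto[\zeta(\tau),u]$ joins $[x,u]$ to $c$ and has diameter less than $\delta_n$.
\item[3.] The nonempty compact sets $\iota_0(W_n)$ and $\iota_1(W_n)$ are disjoint by Lemma~\ref{lem:double}. Let $\mu_n>0$ be their $\bar\rho_n$-distance and put $\delta_{n+1}=\min(\frac{\delta_n}2,\frac{\mu_n}{20})$.
\item[4.] Apply Proposition~\ref{prop:insert} to $(Y_n,\bar\rho_n)$ and $C_n$ with $\delta=\delta_n$, $\epsilon=\delta_{n+1}/3$ and $A=\iota_0(W_n)\cup\iota_1(W_n)$. Denote the resulting objects by $X_{n+1}=Y_n^+$, $C_{n+1}=C_n^+$, $F_n$, $\bar p_n$, $\bar s_n$, $\bar H^n$. Let $\rho_{n+1}$ be a $\frac{\delta_{n+1}}2$-lift of $\bar\rho_n$ along $\bar p_n$.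
\item[5.] Put $p_n=\operatorname{pr}\bar p_n:X_{n+1}\to X_n$, $s^j_n=\bar s_n\iota_j:X_n\to X_{n+1}$ for $j=0,1$, and $s_n=s^0_n$. Let $\alpha_{n+1}=s_n\alpha_n$ and $\beta_{n+1}=s_n\beta_n$.
\end{enumerate}

The order of the choices matters: $\delta_{n+1}$ is fixed after $\mu_n$, so that all later stages together are too small to bring the two copies of $W_n$ close to each other.

Since $\iota_j(W_n)\subset F_n$, property (I1) gives $s^j_n=\iota_j$ and $\bar p_ns^j_n=\iota_j$ on $W_n$. In particular $\alpha_{n+1}=\iota_0\alpha_n$ and $\beta_{n+1}=\iota_0\beta_n$ are loops in $F_n\subset X_{n+1}\setminus C_{n+1}$, and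
\begin{equation}\label{eq:loops}
p_n\alpha_{n+1}=\alpha_n,\qquad p_n\beta_{n+1}=\beta_n .
\end{equation}
Condition $(a_{n+1})$ follows from (I4), since $3\epsilon=\delta_{n+1}$ and $\rho_{n+1}$ is a $\frac{\delta_{n+1}}2$-lift. For $(b_{n+1})$, let $c^+\in C_{n+1}$ and take $c$ and $\sigma$ from (I5). The map $\operatorname{pr}\sigma$ sends $X_{n+1}\setminus\{c^+\}$ into $X_n\setminus\{c\}$, because $\operatorname{pr}^{-1}(c)=\{c\}$, and it sends $\alpha_{n+1}$ to $\alpha_n$ and $\beta_{n+1}$ to $\beta_n$. A null-homotopy of either new loop in $X_{n+1}\setminus\{c^+\}$ would thus contradict $(b_n)$.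

The rest of the proof uses only $(a_n)$, $(b_n)$, \eqref{eq:loops}, the maps $\psi^n_t$, the inequality $\delta_{n+1}\le\delta_n/2$ and the following estimates.

\begin{lemma}\label{lem:estimates}
For every $n\ge0$:
\begin{enumerate}
\item[(E1)] $\rho_n(p_nz,p_nw)\le\rho_{n+1}(z,w)\le\max\bigl(\rho_n(p_nz,p_nw),\frac{\delta_n}2\bigr)$ for $z,w\in X_{n+1}$;
\item[(E2)] $\rho_n(p_ns^j_nx,x)\le4\delta_n$ for $x\in X_n$ and $j=0,1$;
\item[(E3)] there is a homotopy $H^n$ from $\mathrm{id}_{X_{n+1}}$ to $s_np_n$ with $\rho_{n+1}(H^n_\tau z,z)\le5\delta_n$;
\item[(E4)] $\rho_{n+1}(z_0,z_1)\ge20\,\delta_{n+1}$ for $z_0\in s^0_n(W_n)$ and $z_1\in s^1_n(W_n)$.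
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) By the two lifts, $\rho_{n+1}$ is the maximum of $\rho_n\circ p_n$ and two terms bounded by $\frac{\delta_n}2$ and $\frac{\delta_{n+1}}2$.

(E2) With $y=\iota_jx$ we have $x=\operatorname{pr}y$ and $p_ns^j_nx=\operatorname{pr}\bar p_n\bar s_ny$. Use (I2) and the fact that $\operatorname{pr}$ is $1$-Lipschitz.

(E3) Concatenate $\bar H^n$, from $\mathrm{id}$ to $\bar s_n\bar p_n$, with $\bar s_nG_\tau\bar p_n$, from $\bar s_n\bar p_n$ to $\bar s_n\iota_0\operatorname{pr}\bar p_n=s_np_n$. Let $w$ lie on the track of $z$. On the first part, $\bar\rho_n(\bar p_nw,\bar p_nz)<4\delta_n$ by (I3). On the second part $w=\bar s_ny$ with $y=G_\tau\bar p_nz$. Then $\bar\rho_n(\bar p_nw,y)<4\delta_n$ by (I2), and $\bar\rho_n(y,\bar p_nz)\le\frac{\delta_n}2$ because $\operatorname{pr}G_\tau=\operatorname{pr}$. In both cases $\rho_{n+1}(w,z)\le\max(\frac92\delta_n,\frac{\delta_{n+1}}2)\le5\delta_n$.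

(E4) We have $\bar p_nz_j\in\iota_j(W_n)$ and $\bar p_n$ is $1$-Lipschitz, so $\rho_{n+1}(z_0,z_1)\ge\mu_n\ge20\,\delta_{n+1}$.
\end{proof}

Let $X=\varprojlim(X_n,p_n)$ be the compact space of sequences $(x_n)\in\prod_nX_n$ with $p_nx_{n+1}=x_n$, let $\pi_n:X\to X_n$ be the projections, and put $\rho(x,y)=\sup_n\rho_n(\pi_nx,\pi_ny)$. By (E1) the sequence $\rho_n(\pi_nx,\pi_ny)$ is nondecreasing, and induction on $m\ge n$ bounds its $m$-th term by $\max(\rho_n(\pi_nx,\pi_ny),\frac{\delta_n}2)$. Thus
\begin{equation}\label{eq:metric}
\rho_n(\pi_nx,\pi_ny)\le\rho(x,y)\le\max\bigl(\rho_n(\pi_nx,\pi_ny),\tfrac{\delta_n}2\bigr).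
\end{equation}
As $\delta_n\to0$, the function $\rho$ is a uniform limit of continuous pseudometrics, and it separates points. A continuous metric on a compact space induces its topology, so $\rho$ is a compatible metric on $X$.

\section{The limit is an absolute retract}\label{sec:limit}

An inverse limit of compact ARs need not be an AR. The sets $([0,\frac1n]\times[-1,1])\cup\{(r,\sin\frac1r):\frac1n\le r\le1\}$ are rectangles with an arc attached and form a decreasing sequence of compact ARs, whose intersection is not path connected. What saves our limit is that the bonding maps have homotopy inverses $s_n$ with summable errors. We first compose the $s_n$ to map each $X_n$ into $X$.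

\begin{lemma}\label{lem:S}
There are maps $S_n:X_n\to X$, $n\ge0$, such that for all $n$
\begin{align}
&S_{n+1}s_n=S_n,\qquad\rho_n(\pi_nS_nz,z)\le8\delta_n\quad(z\in X_n),\label{eq:S}\\
&\rho(S_{n+1}H^n_\tau\pi_{n+1}x,x)\le9\delta_n,\qquad\rho(S_n\pi_nx,x)\le9\delta_n\quad(x\in X,\ \tau\in\mathbb I).\label{eq:SH}
\end{align}
\end{lemma}

\begin{proof}
For $m\ge n$ let $s_{n,m}=s_{m-1}\cdots s_n:X_n\to X_m$, and for $k\le m$ let $p_{k,m}=p_k\cdots p_{m-1}:X_m\to X_k$, with $s_{n,n}$ and $p_{m,m}$ the identity. For $m\ge\max(k,n)$ and $w=s_{n,m}z$, the estimates (E1) and (E2) give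
\[
\rho_k(p_{k,m+1}s_{n,m+1}z,\;p_{k,m}s_{n,m}z)=\rho_k(p_{k,m}p_ms_mw,\;p_{k,m}w)\le\rho_m(p_ms_mw,w)\le4\delta_m .
\]
Since $\sum_m\delta_m<\infty$, the maps $p_{k,m}s_{n,m}$ converge uniformly as $m\to\infty$ to a map $S_{n,k}:X_n\to X_k$. From $p_kp_{k+1,m}=p_{k,m}$ we get $p_kS_{n,k+1}=S_{n,k}$, so $S_n=(S_{n,k})_k$ maps $X_n$ to $X$. From $s_{n+1,m}s_n=s_{n,m}$ we get $S_{n+1}s_n=S_n$. For $k=n$ the sequence starts with the identity, so $\rho_n(\pi_nS_nz,z)\le\sum_{m\ge n}4\delta_m\le8\delta_n$.

For $x\in X$ and $w=H^n_\tau\pi_{n+1}x$, \eqref{eq:S} and (E3) give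
\[
\rho_{n+1}(\pi_{n+1}S_{n+1}w,\pi_{n+1}x)\le8\delta_{n+1}+5\delta_n\le9\delta_n ,
\]
and \eqref{eq:metric} yields the first inequality in \eqref{eq:SH}. The second is the case $\tau=1$, as $S_{n+1}s_np_n\pi_{n+1}=S_n\pi_n$.
\end{proof}

In particular $X\ne\emptyset$. Embed $X$ in the Hilbert cube $Q$. Extending $\pi_m$ over $Q$ and composing with $S_m$ gives maps $Q\to X$ that are closer and closer to the identity on $X$. No single one of them is a retraction. We join consecutive ones by homotopies that are nearly constant on $X$ and use later maps at points nearer to $X$.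

\begin{proposition}\label{prop:AR}
$X$ is a compact AR.
\end{proposition}

\begin{proof}
Let $X\subset Q$ and let $d_Q$ be a metric on $Q$. We construct a retraction $r:Q\to X$. By (F3), $\pi_m$ extends to a map $\tilde\pi_m:Q\to X_m$, and there is a homotopy $\lambda^m_\tau:Q\to X_m$ with $\lambda^m_0=p_m\tilde\pi_{m+1}$, $\lambda^m_1=\tilde\pi_m$ and $\lambda^m_\tau|_X=\pi_m$ for all $\tau$; here we extend from the closed set $(Q\times\{0,1\})\cup(X\times\mathbb I)$, on which the prescriptions agree because $p_m\pi_{m+1}=\pi_m$. The homotopy $S_{m+1}H^m_\tau\tilde\pi_{m+1}$ goes from $S_{m+1}\tilde\pi_{m+1}$ to $S_{m+1}s_mp_m\tilde\pi_{m+1}=S_mp_m\tilde\pi_{m+1}$, and $S_m\lambda^m_\tau$ goes from there to $S_m\tilde\pi_m$. Place their concatenation on the interval $J_m=[2^{-m-1},2^{-m}]$, for each $m\ge0$. This defines a map $\Lambda:Q\times(0,1]\to X$ with $\Lambda(\cdot,2^{-m})=S_m\tilde\pi_m$. By the two inequalities in \eqref{eq:SH}, $\rho(\Lambda(x,\tau),x)\le9\delta_m$ for $x\in X$ and $\tau\in J_m$. By uniform continuity of $\Lambda$ on $Q\times J_m$ there are numbers $\eta_m\in(0,\frac1m)$, $m\ge1$, with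
\begin{equation}\label{eq:eta}
x\in X,\quad d_Q(q,x)<\eta_m,\quad\tau\in J_m\quad\Longrightarrow\quad\rho(\Lambda(q,\tau),x)<10\,\delta_m .
\end{equation}
Put $\chi(q)=\sum_{m\ge1}2^{-m}\min\bigl(1,d_Q(q,X)/\eta_m\bigr)$. This is a continuous function $Q\to[0,1]$ with $\chi^{-1}(0)=X$, and looking at the $m$-th term we see that $\chi(q)<2^{-m}$ implies $d_Q(q,X)<\eta_m$.

Let $r=\mathrm{id}$ on $X$ and $r(q)=\Lambda(q,\chi(q))$ for $q\notin X$. Then $r$ is continuous on the open set $Q\setminus X$. Let $q_k\to x\in X$ with $q_k\notin X$. Then $0<\chi(q_k)\to0$, so for large $k$ we have $\chi(q_k)\in[2^{-m_k-1},2^{-m_k})$ with $m_k\ge1$, and $m_k\to\infty$. Choose $x_k\in X$ with $d_Q(q_k,x_k)<\eta_{m_k}$; then $x_k\to x$. By \eqref{eq:eta}, $\rho(r(q_k),x_k)<10\,\delta_{m_k}\to0$, so $r(q_k)\to x$. Hence $r$ is continuous.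
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{Pushing $X\times\mathbb I$ off a point}
Fix $(x,t)\in X\times\mathbb I$ and $n\ge0$. We project to stage $n$, clear the neighborhood of $C_n\times\{t\}$ by Lemma~\ref{lem:avoid}, and return to $X$ through one of the two copies provided by doubling. For $j=0,1$ let
\[
\Phi_j=(S_{n+1}s^j_n\times\mathrm{id})\circ\psi^n_t\circ(\pi_n\times\mathrm{id}):X\times\mathbb I\to X\times\mathbb I .
\]
For $(y,u)\in X\times\mathbb I$ write $(y',u')=\psi^n_t(\pi_ny,u)$ and $z=s^j_ny'$, so that $\Phi_j(y,u)=(S_{n+1}z,u')$.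

\emph{$\Phi_j$ moves points by at most $9\delta_n$.} We have $\rho_n(y',\pi_ny)<\delta_n$ and $|u'-u|<\delta_n$. Since $\pi_n=p_n\pi_{n+1}$, the estimates (E1), \eqref{eq:S} and (E2) give
\[
\rho_n(\pi_nS_{n+1}z,y')\le\rho_{n+1}(\pi_{n+1}S_{n+1}z,z)+\rho_n(p_nz,y')\le8\delta_{n+1}+4\delta_n\le8\delta_n .
\]
So $\rho_n(\pi_nS_{n+1}z,\pi_ny)\le9\delta_n$, and $\rho(S_{n+1}z,y)\le9\delta_n$ by \eqref{eq:metric}.

\emph{One of $\Phi_0$, $\Phi_1$ misses $(x,t)$.} Suppose $\Phi_j(y,u)=(x,t)$. Then $u'=t$, so $y'\notin B(C_n,\kappa_n)$, that is, $y'\in W_n$; this is where the margin $\kappa_n$, independent of $t$, is used. Hence $z\in s^j_n(W_n)$, and since $S_{n+1}z=x$, \eqref{eq:S} gives $\rho_{n+1}(\pi_{n+1}x,z)\le8\delta_{n+1}$. If both maps took the value $(x,t)$, we would obtain $z_0\in s^0_n(W_n)$ and $z_1\in s^1_n(W_n)$ with $\rho_{n+1}(z_0,z_1)\le16\,\delta_{n+1}$, contrary to (E4).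

Taking $n$ with $9\delta_n<\epsilon$ proves the first assertion of part (1), and the second follows as noted in the introduction.

\subsection*{Discs spanning $\alpha$ or $\beta$ are surjective}
By \eqref{eq:loops}, $\alpha=(\alpha_n)_n$ and $\beta=(\beta_n)_n$ are loops in $X$. Their images are disjoint, since $\pi_0$ maps them to the disjoint images of $\alpha_0$ and $\beta_0$. Let $g:D^2\to X$ span $\alpha$ (respectively, $\beta$). Then $\pi_ng$ spans $\alpha_n$ (respectively, $\beta_n$), so $C_n\subset\pi_ng(D^2)$ by $(b_n)$. Given $x\in X$ and $n$, condition $(a_n)$ provides $c\in C_n$ with $\rho_n(c,\pi_nx)<\delta_n$. Choose $w\in D^2$ with $\pi_ng(w)=c$. By \eqref{eq:metric}, $\rho(g(w),x)<\delta_n$. Thus the compact set $g(D^2)$ is dense in $X$, and $g(D^2)=X$.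

Finally, let $x\in X$. Lemma~\ref{lem:loop} needs a loop that misses $x$, and this is why we carry two disjoint loops: one of $\alpha$, $\beta$ misses $x$, and every disc spanning it passes through $x$. Since $X$ is a compact AR by Proposition~\ref{prop:AR}, the lemma shows that $x$ is not a $Z_2$-point. This completes the proof of Theorem~\ref{thm:main}.

\section{From $Z_2$-points of $X\times\mathbb I$ to $Z_1$-points of $X$}\label{sec:sharp}

To push a path off $x$ by a small move, it is enough to know that $x$ does not separate its small neighborhoods. If $x$ did separate a neighborhood $U$, the segment $\{x\}\times\mathbb I$ would separate $U\times\mathbb I$. A square that crosses this segment and avoids its midpoint meets it in two disjoint closed sets, one over the upper half and one over the lower half, and the Mayer--Vietoris sequence shows that these cannot together separate the two sides of the square.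

\begin{lemma}\label{lem:nosep}
Let $X$ be a compact AR and let $(x,\frac12)$ be a $Z_2$-point of $X\times\mathbb I$. If $U$ is a path connected open neighborhood of $x$, then $U\setminus\{x\}$ is nonempty and path connected.
\end{lemma}

\begin{proof}
First, $X\ne\{x\}$. Otherwise $X\times\mathbb I=\mathbb I$, and a map $\mathbb I^2\to\mathbb I$ that is $\frac12$-close to $(r,t)\mapsto t$ is below $\frac12$ on the bottom edge and above $\frac12$ on the top edge, so it takes the value $\frac12$ by connectedness. As $X$ is connected, $\{x\}$ is not open, and $U\setminus\{x\}\ne\emptyset$.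

Suppose that $a,b$ lie in different path components of $U\setminus\{x\}$. Let $A$ be the path component of $a$ and $B=U\setminus(\{x\}\cup A)\ni b$. Both sets are open, since $X$ is locally path connected. Let $f:\mathbb I\to U$ be a path from $a$ to $b$ and define $f^*:\mathbb I^2\to X\times\mathbb I$ by $f^*(r,t)=(f(r),t)$. Choose $\eta\in(0,\frac12)$ such that the $\eta$-neighborhoods of $f(\mathbb I)$, $a$, $b$ lie in $U$, $A$, $B$, respectively, and let $(g,h):\mathbb I^2\to X\times\mathbb I$ be $\eta$-close to $f^*$ and miss $(x,\frac12)$. Then $g(\mathbb I^2)\subset U$, the left edge $r=0$ lies in $g^{-1}(A)$, the right edge $r=1$ lies in $g^{-1}(B)$, and $h<\frac12$ on the bottom edge, $h>\frac12$ on the top edge.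

The closed sets $P=\{g=x,\ h\ge\frac12\}$ and $P'=\{g=x,\ h\le\frac12\}$ are disjoint because $(g,h)$ misses $(x,\frac12)$. So $O=\mathbb I^2\setminus P$ and $O'=\mathbb I^2\setminus P'$ form an open cover of $\mathbb I^2$, and
\[
O\cap O'=g^{-1}(U\setminus\{x\})=g^{-1}(A)\sqcup g^{-1}(B).
\]
The corners $(0,0)$ and $(1,0)$ lie in $O\cap O'$. They are joined in $O$ by the bottom edge, where $h<\frac12$. They are joined in $O'$ by the left, top and right edges, since $g\ne x$ on the left and right edges and $h>\frac12$ on the top edge. In the Mayer--Vietoris sequence
\[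
0=H_1(\mathbb I^2)\to H_0(O\cap O')\to H_0(O)\oplus H_0(O')
\]
the difference of the classes of the two corners maps to zero, so it is zero, and the corners lie in one path component of $O\cap O'$. But they lie in the disjoint open sets $g^{-1}(A)$ and $g^{-1}(B)$, which cover $O\cap O'$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $f:\mathbb I\to X$ and $\epsilon>0$. Choose a path connected open set $U\ni x$ of diameter less than $\epsilon$. The sets $U$ and $X\setminus\{x\}$ form an open cover of $X$, so there is a subdivision of $\mathbb I$ such that $f$ maps each subinterval into $U$ or into $X\setminus\{x\}$. Consider the maximal unions $[r,r']$ of consecutive subintervals whose images contain $x$. Then $f([r,r'])\subset U$. If $r\ne0$, then $f(r)\ne x$, because $r$ belongs to the preceding subinterval, whose image misses $x$ by maximality; for the same reason $f(r')\ne x$ if $r'\ne1$. On each $[r,r']$ replace $f$ by a path in $U\setminus\{x\}$ from $f(r)$ to $f(r')$, where for $r=0$ or $r'=1$ the corresponding endpoint is replaced by any point of $U\setminus\{x\}$. Such a path exists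 by Lemma~\ref{lem:nosep}. The new map is continuous, misses $x$, and differs from $f$ only where both take values in $U$, so it is $\epsilon$-close to $f$. Thus $x$ is a $Z_1$-point. The second statement follows by applying the first to every $x\in X$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BV}
Taras Banakh, Vesko Valov, \emph{General Position Properties in Fiberwise Geometric Topology}, arXiv:1001.2494 (2010).

\end{thebibliography}
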